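\title{Generators of the ring of integral modular forms on $\Gamma_0(p)$}

\begin{abstract}
Let $p\ge 5$ be a prime. We prove that the graded ring of modular forms on $\Gamma_0(p)$ with integral $q$-expansion is generated in the weights $2,4,6$ and $p-1$, and that for $p>7$ exactly one generator of weight $p-1$ is needed, which can be taken to be the eta quotient $T=(\eta(pz)^p/\eta(z))^2$. This proves a conjecture posed in a paper of Rustom. We also determine the number of generators in every weight. The proof works one prime $\ell$ at a time: for $\ell\neq p$ it uses Riemann--Roch on the reduction of $X_0(p)$, and for $\ell=p$ it describes the reductions of forms on $\Gamma_0(p)$ by polynomials in $E_4$ and $E_6$.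
\end{abstract}

\section{Introduction}

Let $p\ge5$ be a prime and let $\Gamma_0(p)$ be the group of matrices in $SL_2(\mathbb Z)$ whose lower left entry is divisible by $p$. For a subring $R\subseteq\mathbb C$ let $M_k(R)$ be the $R$-module of modular forms of weight $k$ on $\Gamma_0(p)$ whose expansion $\sum_{n\ge0}a_nq^n$, $q=e^{2\pi iz}$, has all its coefficients in $R$. We write $M_k=M_k(\mathbb Z)$ and consider the graded ring
\[
M=\mathbb Z\oplus\bigoplus_{k\ge2}M_k .
\]
Since $-1\in\Gamma_0(p)$, there are no nonzero forms of odd weight; all weights below are even unless we say otherwise. In which weights does $M$ need generators, and how many?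

For $k\ge2$ let $D_k\subseteq M_k$ be the subgroup spanned by the products $ff'$ with $f\in M_a$, $f'\in M_b$, $a,b\ge2$, $a+b=k$. The quotient $M_k/D_k$ measures what is new in weight $k$: by induction on $k$, a set of homogeneous elements of weights $\ge2$ generates the ring $M$ if and only if, for every $k\ge 2$, its elements of weight $k$ generate the abelian group $M_k/D_k$. We call such a set a \emph{minimal set of generators} if for every $k$ the number of its elements of weight $k$ is the minimal number of generators of $M_k/D_k$. The number of generators in each weight is then the same for all minimal sets.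

The same question for $SL_2(\mathbb Z)$ shows what to expect. Let $E_k=1-\frac{2k}{B_k}\sum_{n\ge1}\sigma_{k-1}(n)q^n$ be the Eisenstein series, $\eta(z)=q^{1/24}\prod_{n\ge1}(1-q^n)$ the Dedekind eta function and $\Delta=\eta^{24}=(E_4^3-E_6^2)/1728$. Write $k\ge4$ as $k=4\alpha+6\beta+12d$ with $\alpha\in\{0,1,2\}$, $\beta\in\{0,1\}$. The space of weight $k$ has dimension $d+1$, and the forms $E_4^{\alpha+3(d-i)}E_6^\beta\Delta^i=q^i+\cdots$, $0\le i\le d$, are a $\mathbb Z$-basis of the integral forms. So $E_4,E_6,\Delta$ generate. In weight $12$ the products of forms of lower weight span $\mathbb ZE_4^3+\mathbb ZE_6^2=\mathbb ZE_4^3+1728\,\mathbb Z\Delta$, and the quotient is $\mathbb Z/1728$. There are thus two kinds of generators. The forms $E_4$ and $E_6$ are needed over $\mathbb Q$; the form $\Delta$ is needed only because of integrality, and only at the primes $2$ and $3$.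

At level $p$ the generators needed over $\mathbb Q$ are governed by the Riemann--Roch theorem on the modular curve $X_0(p)$, and we shall see that they stop in weight $6$. The form $\Delta$ vanishes only at the cusp. The level $p$ form with the analogous property is
\[
T(z)=\left(\frac{\eta(pz)^p}{\eta(z)}\right)^2=q^{(p^2-1)/12}\prod_{n\ge1}\frac{(1-q^{pn})^{2p}}{(1-q^n)^2}\in M_{p-1},
\]
which vanishes only at the cusp $\infty$ (Section~\ref{sec:eta}). It is the natural candidate for a generator of the second kind, and the conjecture posed in \cite{Rustom} says that beyond weight $6$ it is the only one.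

\begin{quote}
\emph{The weights of the forms in a minimal set of generators of $M$ lie in $\{2,4,6,p-1\}$. If $p>7$, there is only one generator of weight $p-1$, and it can be chosen to be $T$.}
\end{quote}

By the criterion above, the conjecture is the following statement.

\begin{theorem}\label{thm:A}
Let $p\ge5$. Then $M_k=D_k$ for all $k\ge2$ with $k\notin\{2,4,6,p-1\}$. If $p>7$, then $M_{p-1}/D_{p-1}$ is a nonzero cyclic group generated by the class of $T$.
\end{theorem}

Let $g$ be the genus of $X_0(p)$, and let $\varepsilon_2=1+\left(\frac{-1}p\right)$ and $\varepsilon_3=1+\left(\frac{-3}p\right)$ be the numbers of elliptic points of order $2$ and $3$. Thus $\varepsilon_2$ is $2$ or $0$ according as $p\equiv1$ or $3\pmod4$, and $\varepsilon_3$ is $2$ or $0$ according as $p\equiv1$ or $2\pmod 3$.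

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] For all $p\ge5$ a minimal set of generators has exactly $g+1$ elements of weight $2$ and exactly $g+\varepsilon_2+\varepsilon_3$ elements of weight $4$.
\item[(2)] If $p\ge11$, then $M_{p-1}/D_{p-1}\cong\mathbb Z/p$; moreover $M_6/D_6\cong\mathbb Z^2$ if $p\equiv1\pmod3$, and $M_6/D_6\cong\mathbb Z/p$ if $p\equiv2\pmod3$. Hence the set of weights is exactly $\{2,4,6,p-1\}$, with respectively $g+1$, $g+\varepsilon_2+\varepsilon_3$, $2$ or $1$, and $1$ generators, and $pT\in D_{p-1}$.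
\item[(3)] For $p=5$ the numbers of generators are $1,2$ in the weights $2,4$; for $p=7$ they are $1,2,2$ in the weights $2,4,6$; there are no others.
\end{enumerate}
\end{theorem}

A finitely generated abelian group is studied through its reductions modulo primes $\ell$, and the proof is organized accordingly (Section~\ref{sec:prelim}). The levels $5$ and $7$ are settled with explicit bases in Section~\ref{sec:small}. Section~\ref{sec:eleven} computes the ring of level $11$ modulo $11$ by hand; this is the smallest case in which $T$ has weight greater than $6$. For $\ell\ne p$, forms modulo $\ell$ are sections of line bundles on a smooth curve, and Section~\ref{sec:away} shows that nothing new appears from weight $8$ on, even for $\ell=2,3$. Sections~\ref{sec:levelone}--\ref{sec:allweights} treat $\ell=p$. There the tool is the expansion $f^*$ of a form $f$ at the cusp $0$, suitably normalized. It is multiplicative in $f$ and $p$-integral in weights below $p-1$, whereas $T^*$ has $p$ in the denominator; this is the reason why $T$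 is a generator. Theorem~\ref{thm:A} is proved at the end of Section~\ref{sec:allweights} and Theorem~\ref{thm:B} in Section~\ref{sec:count}.

\section{Reduction modulo primes, dimensions, eta quotients}\label{sec:prelim}

\subsection{Reduction modulo $\ell$}\label{sec:reduction}

The space of cusp forms of weight $k$ on $\Gamma_0(p)$ has a basis in $\mathbb Z[[q]]$ by \cite[Theorem 3.52]{Shimura}. A complement is spanned by $E_k(z)$ and $E_k(pz)$ if $k\ge4$ and by $pE_2(pz)-E_2(z)$ if $k=2$, and these series have rational coefficients with bounded denominators. So $M_k(\mathbb C)$ has a basis in $\mathbb Z[[q]]$. We shall use twice that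
\begin{equation}\label{eq:rational}
(V\otimes\mathbb C)\cap\mathbb Q[[q]]=V\quad\text{for a finite-dimensional subspace }V\subset\mathbb Q[[q]];
\end{equation}
indeed, the coordinates of an element with respect to an echelon basis of $V$ are among its coefficients. Consequently every $f\in M_k(\mathbb Q)$ is a rational combination of integral forms, so it has bounded denominators, and $M_k$ is a free abelian group of rank $\dim M_k(\mathbb C)$. Let $\ell$ be a prime and $\mathbb Z_{(\ell)}$ the ring of rationals with denominator prime to $\ell$. If $f\in M_k(\mathbb Z_{(\ell)})$ and $\ell^aNf$ is integral with $\ell\nmid N$, then $Nf$ has coefficients in $\mathbb Z_{(\ell)}\cap\ell^{-a}\mathbb Z=\mathbb Z$. Hence $M_k(\mathbb Z_{(\ell)})=M_k\otimes\mathbb Z_{(\ell)}$.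

Write $f\mapsto\bar f$ for the reduction of coefficients modulo $\ell$. Its kernel on $M_k$ is $\ell M_k$, so the image $\overline M_k\subset\mathbb F_\ell[[q]]$ is isomorphic to $M_k\otimes\mathbb F_\ell$ and has dimension $\dim M_k(\mathbb C)$. For subspaces $V,V'$ of an algebra let $VV'$ be the span of the products. The image of $D_k$ is $\overline D_k=\sum\overline M_a\overline M_b$ over $a,b\ge2$, $a+b=k$, and
\[
(M_k/D_k)\otimes\mathbb F_\ell=\overline M_k/\overline D_k .
\]
If $N$ is a finitely generated abelian group, then $\dim N/\ell N$ is the rank of $N$ plus the number of cyclic summands of $\ell$-power order, and the minimal number of generators of $N$ is $\max_\ell\dim N/\ell N$. So it is enough to compare $\overline D_k$ with $\overline M_k$ for each $\ell$.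

\subsection{Dimensions}

By \cite[Theorems 3.1.1 and 3.5.1]{DS}, since $\Gamma_0(p)$ has index $p+1$ and two cusps, we have $g=\frac{p+1}{12}-\frac{\varepsilon_2}4-\frac{\varepsilon_3}3$, and for even $k\ge2$
\begin{equation}\label{eq:dim0}
\dim M_k(\mathbb C)=(k-1)g+1+\lfloor k/4\rfloor\varepsilon_2+\lfloor k/3\rfloor\varepsilon_3 .
\end{equation}
For an even integer $w$ define $\alpha_w\in\{0,1,2\}$ and $\beta_w\in\{0,1\}$ by $\alpha_w\equiv w\pmod 3$ and $\beta_w\equiv w/2\pmod2$. They depend only on $w$ modulo $12$. Substituting $\lfloor k/4\rfloor=\frac k4-\frac{\beta_k}2$, $\lfloor k/3\rfloor=\frac{k-\alpha_k}3$ and the value of $g$ in \eqref{eq:dim0} gives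
\begin{equation}\label{eq:dim1}
\dim M_k(\mathbb C)=\frac{(k-1)(p+1)}{12}+1+\frac{\varepsilon_2(1-2\beta_k)}4+\frac{\varepsilon_3(1-\alpha_k)}3 .
\end{equation}

\subsection{Eta quotients}\label{sec:eta}

We recall the criterion of Gordon--Hughes--Newman, with Ligozat's formula for the orders at the cusps, for prime level. Let $r,s$ be integers such that $k=(r+s)/2$ is an integer and $r+ps\equiv pr+s\equiv0\pmod{24}$. Then $\eta(z)^r\eta(pz)^s$ transforms under $\Gamma_0(p)$ with weight $k$ and character $d\mapsto\left(\frac{(-1)^kp^{|s|}}{d}\right)$, it has no zeros or poles in the upper half plane, and its orders at the cusps $\infty$ and $0$ are $(r+ps)/24$ and $(pr+s)/24$. Its $q$-expansion has integer coefficients and leading coefficient $1$. For $T$ we have $(r,s)=(-2,2p)$; the character is trivial and the orders are $(p^2-1)/12$ and $0$.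

\section{The levels $5$ and $7$}\label{sec:small}

If $d=\dim M_k(\mathbb C)$ and $b_0,\dots,b_{d-1}\in M_k$ satisfy $b_i=q^i+O(q^{i+1})$, then the $b_i$ are a $\mathbb Z$-basis of $M_k$: they are a $\mathbb C$-basis, and the coordinates of $f\in M_k$ solve a unitriangular integral system whose right side consists of the first $d$ coefficients of $f$. All forms in this section have leading coefficient $1$, so we only have to count orders of vanishing at $\infty$.

\begin{proposition}\label{prop:small}
If $p=5$, then $M_2/D_2\cong\mathbb Z$, $M_4/D_4\cong\mathbb Z^2$ and $M_k=D_k$ for $k\ge6$. If $p=7$, then $M_2/D_2\cong\mathbb Z$, $M_4/D_4\cong M_6/D_6\cong\mathbb Z^2$ and $M_k=D_k$ for $k\ge8$.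
\end{proposition}

\begin{proof}
Let $p=5$. Then $g=0$, $\varepsilon_2=2$, $\varepsilon_3=0$, and \eqref{eq:dim0} gives $\dim M_{4m}=\dim M_{4m+2}=2m+1$. The form $e=(5E_2(5z)-E_2(z))/4=1+6\sum\sigma_1(n)q^n-30\sum\sigma_1(n)q^{5n}$ spans $M_2$. The eta quotients
\[
a=\eta(z)^{10}\eta(5z)^{-2},\qquad b=\eta(z)^4\eta(5z)^4,\qquad T=\eta(z)^{-2}\eta(5z)^{10}
\]
have orders $(0,2)$, $(1,1)$, $(2,0)$ at $(\infty,0)$ and trivial character, so they lie in $M_4$. For $m\ge1$ the forms $a^{m-i}T^i$ ($0\le i\le m$) and $a^{m-1-i}bT^i$ ($0\le i\le m-1$) have the orders $2i$ and $2i+1$, which exhaust $0,\dots,2m$. They form a basis of $M_{4m}$, and their products with $e$ form a basis of $M_{4m+2}$. For $k\ge6$ these basis elements are products, so $M_k=D_k$. Finally $D_4=\mathbb Ze^2$, and $e^2,b,T$ is a basis of $M_4$.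

Let $p=7$. Then $g=0$, $\varepsilon_2=0$, $\varepsilon_3=2$, and $\dim M_{6m}=\dim M_{6m+2}=4m+1$, $\dim M_{6m+4}=4m+3$. We build forms of even weight from forms of odd weight with the quadratic character $\chi=\left(\frac{-7}{\cdot}\right)$. The theta series $\theta=\sum_{m,n\in\mathbb Z}q^{m^2+mn+2n^2}=1+2q+\cdots$ of the binary quadratic form of discriminant $-7$ has weight $1$, level $7$ and character $\chi$. The eta quotients
\[
a_0=\eta(z)^7\eta(7z)^{-1},\qquad a_1=\eta(z)^3\eta(7z)^3,\qquad a_2=\eta(z)^{-1}\eta(7z)^7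
\]
have orders $(0,2)$, $(1,1)$, $(2,0)$, weight $3$ and character $\chi$. Hence $M_2=\mathbb Z\theta^2$; the group $M_4$ has the basis $\theta a_0,\theta a_1,\theta a_2$ (orders $0,1,2$); and $M_6$ has the basis $a_0^2,a_0a_1,a_0a_2,a_1a_2,a_2^2=T$ (orders $0,\dots,4$). Let $m\ge1$. Every integer in $[0,4m]$ is a sum of $m$ integers in $[0,4]$, so $M_{6m}$ has a basis of $m$-fold products of these elements of $M_6$. Multiplying by $\theta^2$ gives a basis of $M_{6m+2}$, and multiplying by the $\theta a_i$ gives all orders $0,\dots,4m+2$, hence a basis of $M_{6m+4}$. So $M_k=D_k$ for $k\ge8$. Finally $D_4=\mathbb Z\theta^4$ is spanned by a form of order $0$, and $D_6=M_2M_4$ is spanned by the forms $\theta^3a_i$ of orders $0,1,2$; in each case two basis elements remain.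
\end{proof}

This proves both theorems for $p=5$ and $p=7$, since $g+1=1$ and $g+\varepsilon_2+\varepsilon_3=2$ in both cases. Here $T$ is one of the generators needed over $\mathbb Q$. The new phenomenon starts at $p=11$.

\section{Level $11$ modulo $11$}\label{sec:eleven}

Let $p=\ell=11$. Then $\varepsilon_2=\varepsilon_3=0$ and $g=1$, so $\dim\overline M_k=k$ by \eqref{eq:dim0}. In level one, weight $10$ is one-dimensional, so $E_4E_6=E_{10}=1-264\sum\sigma_9(n)q^n\equiv1\pmod{11}$. Put $u=\bar E_4=1+9q+\cdots$; then $\bar E_6=u^{-1}$, and $\bar\Delta=u^3-u^{-2}$ because $1728\equiv1$. A nonzero polynomial in $u-1=9q+\cdots$ has a nonzero term of lowest order, so the powers $u^n$, $n\in\mathbb Z$, are linearly independent. For $a\equiv b\pmod5$ let $[a,b]$ be the span of $u^a,u^{a+5},\dots,u^b$. Then $[a,b][c,d]=[a+c,b+d]$.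

We use that $\bar G(q^{p})=\bar G(q)^{p}$ for every series $\bar G\in\mathbb F_p[[q]]$. In weight $2$ we have $\eta(z)^2\eta(11z)^2\equiv\eta(z)^{24}=\Delta$. Moreover $(11E_2(11z)-E_2(z))/10\equiv E_2\equiv E_{12}$, because $E_{12}=1+\frac{65520}{691}\sum\sigma_{11}(n)q^n$ with $\sigma_{11}\equiv\sigma_1$ and $\frac{65520}{691}\equiv\frac49\equiv-24$. Both reductions lie in the span of $\bar E_4^3$ and $\bar\Delta$, and they are independent, so $\overline M_2=[-2,3]$. The forms $E_4(11z)$, $E_6(11z)$ and $T$ reduce to $u^{11}$, $u^{-11}$ and $\bar\Delta^{10}$. Multiplying intervals and comparing with $\dim\overline M_k=k$ gives the following table, row by row.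
\[
\begin{array}{c|l|c|l}
k&\overline D_k&\dim\overline D_k&\overline M_k\\ \hline
4&[-4,6]&3&[-4,11]=\overline D_4\oplus\mathbb F_{11}u^{11}\\
6&[-6,14]&5&[-11,14]=\overline D_6\oplus\mathbb F_{11}u^{-11}\\
8&[-13,17]+[-8,22]&8&[-13,22]=\overline D_8\\
10&[-15,25]+[-15,25]&9&\overline D_{10}\oplus\mathbb F_{11}\overline T\\
12&\supseteq[-17,33]+[-22,28]&12&[-22,33]=\overline D_{12}
\end{array}
\]
The two terms in the second column are $\overline M_2\overline M_6$, $\overline M_4^2$ for $k=8$; $\overline M_2\overline M_8$, $\overline M_4\overline M_6$ for $k=10$; and $\overline M_4\overline M_8$, $\overline M_6^2$ for $k=12$. In weight $10$ the series $\overline T=(u^3-u^{-2})^{10}$ involves $u^{30}$, so it is not in $[-15,25]$.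

The table has a description that makes sense for every $p$. The level one forms of weight $w$ reduce to the span $L_w$ of the $u^{i-j}$ with $4i+6j=w$, and
\[
L_{22}=[-2,3],\quad L_{44}=[-4,11],\quad L_{66}=[-11,14],\quad L_{88}=[-13,22],\quad L_{110}=[-15,25].
\]
So for $k<10$ the space $\overline M_k$ lies in $L_{11k}$, and therefore all products of total weight $10$ lie in $L_{110}$. But $\overline T$ first appears in $L_{120}=[-20,30]$. For general $p$ we shall prove that $\overline M_k\subseteq L_{kp}$ for $k<p-1$, that $\overline T\in L_{p^2-1}$ does not lie in $L_{p(p-1)}$, and that the products fill everything else. For general $p$ there is no monomial description, because the relation $\bar E_4\bar E_6=1$ is replaced by $A(\bar E_4,\bar E_6)=1$ for a polynomial $A$; the counting of intervals becomes ideal theory in $\mathbb F_p[x,y]$.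

\section{The primes $\ell\ne p$}\label{sec:away}

\begin{proposition}\label{prop:away}
Let $p\ge5$ and let $\ell\ne p$ be a prime. Modulo $\ell$ we have $\overline D_k=\overline M_k$ for all even $k\ge8$, and $\dim\overline M_6/\overline D_6=\varepsilon_3$.
\end{proposition}

\subsection{The model and the elliptic divisors}

Let $X$ be the coarse moduli space $X_0(p)$ over $\mathbb Z_{(\ell)}$. We use the following standard facts (Igusa; Deligne--Rapoport; Katz--Mazur, Chapter~8). The scheme $X$ is smooth and projective over $\mathbb Z_{(\ell)}$ with geometrically connected fibers, which are curves of genus $g$. Its non-cuspidal points over an algebraically closed field are the isomorphism classes of pairs $(E,C)$ of an elliptic curve and a subgroup of order $p$, compatibly with the specialization of such pairs over discrete valuation rings. The $j$-invariant extends to a morphism $X\to\mathbb P^1$. The cusps $0$ and $\infty$ are disjoint sections whose union is the support of $j^{-1}(\infty)$. The completion of $X$ along $\infty$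 is $\mathrm{Spf}\,\mathbb Z_{(\ell)}[[q]]$, where $q$ is the parameter in which $j$ has its usual expansion.

\begin{remark}
Smoothness away from the cusps can be seen directly, also for $\ell=2,3$. With an auxiliary level structure prime to $\ell p$ one is reduced to the invariants of a finite group $G$ acting faithfully and $\Lambda$-linearly on $\Lambda[[s]]$, where $\Lambda$ is a complete discrete valuation ring. Let $N=\prod_{\sigma\in G}\sigma(s)$. Modulo the maximal ideal of $\Lambda$ it is a unit times $s^{|G|}$, so $\Lambda[[s]]$ is free of rank $|G|$ over $\Lambda[[N]]$ by Weierstrass division. Hence $\Lambda[[N]]\subseteq\Lambda[[s]]^G$ is finite and birational, and it is an equality because $\Lambda[[N]]$ is normal.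
\end{remark}

A point $(E,C)$ in characteristic $0$ is elliptic of order $2$, resp.\ $3$, if it has an automorphism of order $4$, resp.\ $3$. These two sets are Galois stable and define reduced divisors on $X_{\mathbb Q}$. Let $\mathfrak e_2$ and $\mathfrak e_3$ be their closures in $X$. Since $X$ is regular, they are effective Cartier divisors, flat over $\mathbb Z_{(\ell)}$ of degrees $\varepsilon_2$ and $\varepsilon_3$; their special fibers need not be reduced. They lie over the sections $j=1728$ and $j=0$, so they are disjoint from the cusps. For $\ell=2,3$ these two sections of the $j$-line meet, but the level structure keeps the divisors apart.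

\begin{lemma}\label{lem:disjoint}
$\mathfrak e_2\cap\mathfrak e_3=\emptyset$.
\end{lemma}

\begin{proof}
The generic fibers are disjoint. A geometric point of $\mathfrak e_2$ in the special fiber is the specialization of a pair $(E,C)$ over a number field with an automorphism of order $4$; after a finite extension $E$ has good reduction $E_s$, since $j(E)$ is integral. The automorphism extends to the good model and preserves $C$, and it specializes to an automorphism of the same order because $\mathrm{End}(E)\to\mathrm{End}(E_s)$ is injective. The same holds for $\mathfrak e_3$ with order $3$. So a common point is a pair $(E_s,C_s)$ whose automorphism group $G$ contains elements of orders $4$ and $3$.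

Every $\sigma\in G$ satisfies $\sigma^2-t\sigma+1=0$ with $t=\sigma+\hat\sigma\in\mathbb Z$, and $\deg(\sigma\mp1)=2\mp t\ge0$. So $0<\deg(\sigma-1)\le4$ for $\sigma\ne1$. If such a $\sigma$ fixed $C_s$ pointwise, then $C_s\subseteq\ker(\sigma-1)$ and $p\le4$, against $p\ge5$. Hence $G$ embeds in $\mathrm{Aut}(C_s)\cong\mathbb F_p^*$. It is therefore cyclic and contains an element $\sigma$ of order $12$. But $\mathrm{End}(E_s)$ has characteristic $0$ and no zero divisors, so $\sigma$ is a primitive $12$th root of unity in the fraction field of $\mathbb Z[\sigma]$. It has degree $4$ over $\mathbb Q$, contradicting the quadratic equation.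
\end{proof}

\subsection{Forms as sections}

Let $\mathfrak c=0+\infty$, let $\Omega$ be the sheaf of relative differentials of $X$, and for even $k\ge2$ put
\[
\mathcal L_k=\Omega^{\otimes k/2}\bigl(\tfrac k2\,\mathfrak c+\lfloor k/4\rfloor\mathfrak e_2+\lfloor k/3\rfloor\mathfrak e_3\bigr).
\]
Over $\mathbb C$ the map $f\mapsto f\,(dq/q)^{k/2}$ identifies $M_k(\mathbb C)$ with $H^0(X_{\mathbb C},\mathcal L_k)$ \cite[\S3.5]{DS}, compatibly with products. On the fibers
\begin{equation}\label{eq:deg}
\deg\mathcal L_k=kg+\lfloor k/4\rfloor\varepsilon_2+\lfloor k/3\rfloor\varepsilon_3\ge2g .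
\end{equation}
Recall that on a smooth projective connected curve of genus $g$ over an algebraically closed field a line bundle $B$ has $H^1(B)=0$ if $\deg B>2g-2$ and is base point free if $\deg B\ge2g$. For an effective divisor $F$ the sheaf $B|_F=B/B(-F)$ has $\dim H^0(B|_F)=\deg F$, the kernel of $H^0(B)\to H^0(B|_F)$ is $H^0(B(-F))$, and this map is onto if $\deg B(-F)>2g-2$.

\begin{lemma}\label{lem:sections}
Let $X_s$ be the special fiber of $X$. The $q$-expansion identifies $H^0(X,\mathcal L_k)$ with $M_k(\mathbb Z_{(\ell)})$ and $H^0(X_s,\mathcal L_k)$ with $\overline M_k$.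
\end{lemma}

\begin{proof}
On the completion along $\infty$ the sheaf $\mathcal L_k$ is generated by $(dq/q)^{k/2}$. So sections over $X_{\mathbb Q}$ and over $X$ have expansions in $\mathbb Q[[q]]$ and $\mathbb Z_{(\ell)}[[q]]$, and \eqref{eq:rational} gives $H^0(X_{\mathbb Q},\mathcal L_k)=M_k(\mathbb Q)$. Let $\xi\in H^0(X_{\mathbb Q},\mathcal L_k)$ have its expansion in $\mathbb Z_{(\ell)}[[q]]$, and suppose that the least $m\ge0$ with $\ell^m\xi\in H^0(X,\mathcal L_k)$ is positive. By minimality $\ell^m\xi$ restricts to a nonzero section on $X_s$. As $X_s$ is integral, this section has a nonzero expansion at $\infty$; but the expansion of $\ell^m\xi$ is divisible by $\ell$. This proves the first claim. By \eqref{eq:deg}, $H^1(X_s,\mathcal L_k)=0$. The cohomology sequence of $0\to\mathcal L_k\xrightarrow{\ \ell\ }\mathcal L_k\to\mathcal L_k|_{X_s}\to0$ and Nakayama's lemma give $H^1(X,\mathcal L_k)=0$, and then $H^0(X_s,\mathcal L_k)=H^0(X,\mathcal L_k)\otimes\mathbb F_\ell$.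
\end{proof}

\subsection{Proof of Proposition~\ref{prop:away}}

Let $Y=X_{\overline{\mathbb F}_\ell}$, $B_k=\mathcal L_k|_Y$ and $V_k=H^0(Y,B_k)=\overline M_k\otimes\overline{\mathbb F}_\ell$. We must compute $D=\sum_{a+b=k}V_aV_b$. We keep the names $\mathfrak e_2,\mathfrak e_3$ for the divisors on $Y$ and put $\mathfrak e=\mathfrak e_2+\mathfrak e_3$. Each $B_k$ is base point free by \eqref{eq:deg}, and the ground field is infinite, so $V_k$ contains a section that vanishes at no point of a given finite set.

The difficulty is that the floors are not additive: for $a+b=k$,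
\[
B_a\otimes B_b=B_k(-i\mathfrak e_2-j\mathfrak e_3),\quad i=\lfloor\tfrac k4\rfloor-\lfloor\tfrac a4\rfloor-\lfloor\tfrac b4\rfloor,\quad j=\lfloor\tfrac k3\rfloor-\lfloor\tfrac a3\rfloor-\lfloor\tfrac b3\rfloor,
\]
with $i,j\in\{0,1\}$. When this \emph{defect} $(i,j)$ is nonzero, products from $V_aV_b$ are forced to vanish at elliptic points. We show that multiplication by weight $2$ produces all sections that vanish there, and that multiplication by weights $4$ and $6$ produces all values there.

\emph{Step 1: $V_2V_{k-2}=H^0(B_2\otimes B_{k-2})$ for $k\ge6$.} If $g=0$, then $B_2$ has degree $0$ and is trivial, and multiplication by a generator of $V_2$ is an isomorphism. If $g\ge1$, take $0\ne s_1\in V_2$ and $s_2\in V_2$ vanishing at no zero of $s_1$. The sequence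
\[
0\to B_{k-2}\otimes B_2^{-1}\xrightarrow{(s_2,-s_1)}B_{k-2}^{\oplus2}\xrightarrow{(s_1,s_2)}B_{k-2}\otimes B_2\to0
\]
is exact, and its first term has degree at least $(k-4)g\ge2g$, hence vanishing $H^1$. So the second map is onto on global sections.

\emph{Step 2: weight $6$.} Here $D=V_2V_4$, and the pair $(2,4)$ has defect $(0,1)$. So $D=H^0(B_6(-\mathfrak e_3))$ by Step 1. Since $\deg B_6(-\mathfrak e_3)\ge6g>2g-2$, this space has codimension $\deg\mathfrak e_3=\varepsilon_3$ in $V_6$.

\emph{Step 3: values at the elliptic points.} Let $a,b\ge4$ and $F\in\{\mathfrak e_2,\mathfrak e_3,\mathfrak e\}$. Then $V_aV_b\to H^0((B_a\otimes B_b)|_F)$ is onto. Indeed, $\lfloor b/4\rfloor,\lfloor b/3\rfloor\ge1$ give $\deg B_b(-F)\ge bg>2g-2$, so $V_b\to H^0(B_b|_F)$ is onto; and if $s\in V_a$ vanishes at no point of $F$, multiplication by $s$ is an isomorphism $B_b|_F\to(B_a\otimes B_b)|_F$.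

\emph{Step 4: weights $k\ge8$.} By Step 1, $D$ contains $H^0(B_k(-\mathfrak e))$, the kernel of $V_k\to H^0(B_k|_{\mathfrak e})$. So it suffices to show that $D$ maps onto $H^0(B_k|_{\mathfrak e})$. The pair $(4,k-4)$ has defect $(0,\lfloor\frac k3\rfloor-\lfloor\frac{k-1}3\rfloor)$, which is $(0,1)$ if $3\mid k$ and $(0,0)$ otherwise. The pair $(6,k-6)$ has defect $(\lfloor\frac k4\rfloor-\lfloor\frac{k-2}4\rfloor,0)$, which is $(1,0)$ if $4\mid k$ and $(0,0)$ otherwise. If $3\nmid k$, apply Step 3 to $(4,k-4)$ and $F=\mathfrak e$. If $4\nmid k$, then $k\ge10$; apply Step 3 to $(6,k-6)$ and $F=\mathfrak e$. There remains the case $12\mid k$. By Lemma~\ref{lem:disjoint},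
\[
H^0(B_k|_{\mathfrak e})=H^0(B_k|_{\mathfrak e_2})\oplus H^0(B_k|_{\mathfrak e_3}),\quad B_k(-\mathfrak e_3)|_{\mathfrak e_2}=B_k|_{\mathfrak e_2},\quad B_k(-\mathfrak e_2)|_{\mathfrak e_3}=B_k|_{\mathfrak e_3}.
\]
The space $V_4V_{k-4}\subseteq H^0(B_k(-\mathfrak e_3))$ has zero image in the second summand and maps onto the first by Step 3 with $F=\mathfrak e_2$. The space $V_6V_{k-6}\subseteq H^0(B_k(-\mathfrak e_2))$ has zero image in the first summand and maps onto the second by Step 3 with $F=\mathfrak e_3$. Together they fill the direct sum. \qed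

\begin{remark}
Lemma~\ref{lem:disjoint} is used only for $12\mid k$. In level one the sections $j=0$ and $j=1728$ meet exactly in characteristics $2$ and $3$, and these are the primes dividing the order of the quotient $\mathbb Z/1728$ found in weight $12$ in the introduction.
\end{remark}

\section{Level one forms modulo $p$}\label{sec:levelone}

From now on $\ell=p$, and bars denote reduction modulo $p$. The smooth model exists only away from $p$, so we follow Section~\ref{sec:eleven} and compare with forms of level one. In this section and the next, $p\ge5$.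

Let $P=\mathbb F_p[x,y]$ with $\deg x=4$, $\deg y=6$, let $P_w$ be its part of degree $w$, and let $\rho:P\to\mathbb F_p[[q]]$ be the ring homomorphism with $x\mapsto\bar E_4$, $y\mapsto\bar E_6$. Let $L_w$ be the reduction of the space of level one forms of weight $w$ with coefficients in $\mathbb Z_{(p)}$. Since $1728$ is a unit in $\mathbb Z_{(p)}$, the basis of the introduction shows that the monomials $E_4^iE_6^j$ with $4i+6j=w$ are a $\mathbb Z_{(p)}$-basis of that space. So $\rho$ maps $P_w$ onto $L_w$, and bijectively because the dimensions agree. The theorem of von Staudt--Clausen gives $\bar E_{p-1}=1$. Let $A\in P_{p-1}$ be the polynomial with $\rho(A)=1$; for $p=11$ it is $xy$. By Swinnerton-Dyer \cite{SwD}, $A$ is squarefree. We collect what we need about $P$.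

\begin{lemma}\label{lem:P}
Let $Q_d$ be the span of the monomials $x^{3i}y^{2(d-i)}$, $0\le i\le d$, and $Q_{-1}=0$.
\begin{enumerate}
\item[(a)] For even $w\ge0$ we have $P_w=x^{\alpha_w}y^{\beta_w}Q_d$ with $w=4\alpha_w+6\beta_w+12d$, and
\[
\dim P_w=d+1=\frac w{12}+1-\frac{\alpha_w}3-\frac{\beta_w}2 .
\]
Here $d\ge0$ unless $w=2$, where $d=-1$ and $P_2=0$.
\item[(b)] If $w,w'\ge4$ are even, $\alpha_w+\alpha_{w'}\le2$ and $\beta_w+\beta_{w'}\le1$, then $P_wP_{w'}=P_{w+w'}$. The condition holds whenever $12\mid w$.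
\item[(c)] If $F,G\in P$ are coprime and homogeneous of degrees $d,e$, then $P_v=FP_{v-d}+GP_{v-e}$ for $v>d+e-10$.
\item[(d)] $L_w\subseteq L_{w+p-1}$, and for $H\in P_{w+p-1}$ we have $\rho(H)\in L_w$ if and only if $A\mid H$.
\item[(e)] For $F\in P$ we have $A\mid F^p$ if and only if $A\mid F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $4i+6j=w$, then $i\equiv w\pmod3$ and $j\equiv w/2\pmod2$, which gives the shape of $P_w$. The multiple $w-4\alpha_w-6\beta_w$ of $12$ is at least $w-14$, so it is nonnegative for $w\ge4$; it is $0$ for $w=0$ and $-12$ for $w=2$.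
(b) Under the hypothesis $\alpha$ and $\beta$ add, and $Q_dQ_{d'}=Q_{d+d'}$ for $d,d'\ge0$.
(c) If $F$ or $G$ is constant, there is nothing to prove. Otherwise $F,G$ is a regular sequence, since $P$ is factorial, and $P/(F,G)$ has the Hilbert series $\frac{(1-s^d)(1-s^e)}{(1-s^4)(1-s^6)}$. By Gauss's lemma $(F,G)$ contains a nonzero polynomial in $x$ alone and one in $y$ alone, so the quotient is finite-dimensional and the series is a polynomial, of degree $d+e-10$.
(d) For $H_0\in P_w$ we have $\rho(H_0)=\rho(AH_0)$. If $\rho(H)=\rho(H_0)$, then $H=AH_0$ because $\rho$ is injective on $P_{w+p-1}$.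
(e) Each irreducible factor of $A$ divides $F$, and $A$ is squarefree.
\end{proof}

Level one forms $G$ also give the forms $G(pz)$ on $\Gamma_0(p)$, whose reductions are $\bar G(q^p)=\bar G^p$. Put
\[
L_k^{(p)}=\{\rho(F)^p:F\in P_k\}\subseteq\overline M_k\cap L_{kp}.
\]
As $F\mapsto\rho(F^p)$ is $\mathbb F_p$-linear and injective on $P_k$, this is a space of dimension $\dim P_k$. Next let $\delta=(x^3-y^2)/1728$ and $\tau=\delta^{(p^2-1)/12}\in P_{p^2-1}$. From $(1-q^{pn})^{2p}\equiv(1-q^n)^{2p^2}$ we get
\[
\overline T=q^{(p^2-1)/12}\prod_{n\ge1}(1-q^n)^{2p^2-2}=\rho(\tau).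
\]
The polynomial $\delta$ is irreducible, because $x^3$ is not a square, and $\delta\nmid A$, because $\rho(\delta)\in q\mathbb F_p[[q]]$ while $\rho(A)=1$. So $\tau$ and $A$ are coprime.

For even $k\ge2$ write $k=a(p-1)+b$ with $0\le b<p-1$, so that $b$ is even, and put
\[
v_k=(k-1)p+1=kp-(p-1)=k+(k-1)(p-1),\qquad u_k=kp+(a-1)(p-1).
\]
If $k<p-1$, then $u_k=v_k$. Our aim is the decomposition
\begin{equation}\label{eq:star}
\overline M_k=L_{u_k}\oplus\overline T^{\,a}L_b^{(p)} .
\end{equation}
For $p=11$ and $k=4,6,10$ it reads $[-4,6]\oplus\mathbb F_{11}u^{11}$, $[-6,14]\oplus\mathbb F_{11}u^{-11}$ and $[-15,25]\oplus\mathbb F_{11}\overline T$, as in the table. The dimensions always match, so one inclusion will be enough.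

\begin{lemma}\label{lem:dimension}
For even $k\ge2$ we have $\dim M_k(\mathbb C)=\dim P_{u_k}+\dim P_b$.
\end{lemma}

\begin{proof}
We have $u_k+b=kp+k-(p-1)=(k-1)(p+1)+2$. By Lemma~\ref{lem:P}(a) and $1+\frac2{12}=\frac23+\frac12$,
\[
\dim P_{u_k}+\dim P_b=\frac{(k-1)(p+1)}{12}+1+\frac{2-\alpha_{u_k}-\alpha_b}3+\frac{1-\beta_{u_k}-\beta_b}2 .
\]
Compare with \eqref{eq:dim1}. If $p\equiv1\pmod3$, then $u_k\equiv b\equiv k\pmod3$ and $\varepsilon_3=2$, so both $\alpha$-terms equal $(2-2\alpha_k)/3$. If $p\equiv2\pmod3$, then $u_k+b\equiv2\pmod3$, so $\alpha_{u_k}+\alpha_b=2$, and $\varepsilon_3=0$; both terms vanish. If $p\equiv1\pmod4$, then $u_k\equiv b\equiv k\pmod4$ and $\varepsilon_2=2$, so both $\beta$-terms equal $(1-2\beta_k)/2$. If $p\equiv3\pmod4$, then $u_k+b\equiv2\pmod4$, so $\beta_{u_k}+\beta_b=1$, and $\varepsilon_2=0$; both terms vanish.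
\end{proof}

\section{The cusp $0$ and the weights below $p-1$}\label{sec:cusp}

To turn a form on $\Gamma_0(p)$ into a form of level one we take its trace. The trace involves the expansion at the cusp $0$, so we first set up that expansion.

For $f\in M_k(\mathbb C)$ put
\[
f^*(z)=z^{-k}f\bigl(-1/(pz)\bigr).
\]
The matrix $\left(\begin{smallmatrix}0&-1\\p&0\end{smallmatrix}\right)$ normalizes $\Gamma_0(p)$ and exchanges the cusps, so $f^*\in M_k(\mathbb C)$; it is $p^{k/2}$ times the image of $f$ under the Fricke involution. The definition gives, for $G$ of level one and weight $k$,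
\begin{equation}\label{eq:starrules}
(ff')^*=f^*f'^*,\qquad f^{**}=p^kf,\qquad G(pz)^*=G .
\end{equation}

\begin{lemma}\label{lem:rational}
If $f\in M_k(\mathbb Q)$, then $f^*\in M_k(\mathbb Q)$.
\end{lemma}

\begin{proof}
The function field of $X_0(p)$ over $\mathbb C$ is $\mathbb C(j,j_p)$ with $j_p(z)=j(pz)$, and $z\mapsto-1/(pz)$ exchanges $j$ and $j_p$. Let $\varphi=\sum c_{mn}j^mj_p^n/\sum d_{mn}j^mj_p^n$ have a rational Laurent expansion in $q$. The identity $\sum c_{mn}j^mj_p^n-\varphi\sum d_{mn}j^mj_p^n=0$ is a homogeneous linear system over $\mathbb Q$ in the finitely many unknowns $(c,d)$. Its complex solutions are spanned by rational ones, so some rational solution has nonzero denominator. Hence $\varphi\in\mathbb Q(j,j_p)$, and $\varphi(-1/(pz))$ has a rational expansion. Now choose $r,s\in\mathbb Z$ with $4r+6s=k$ and write $f=E_4^rE_6^s\varphi$. Then $\varphi$ is of the type just considered, and $f^*=p^kE_4(pz)^rE_6(pz)^s\varphi(-1/(pz))$.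
\end{proof}

For $f=\sum a_nq^n\in M_k(\mathbb Q)$ let $\nu(f)$ be the minimum of the $p$-adic valuations of the $a_n$; it is finite for $f\ne0$ because denominators are bounded. Let $f|U=\sum a_{pn}q^n$, so that $\nu(f|U)\ge\nu(f)$. The cosets $\Gamma_0(p)\backslash SL_2(\mathbb Z)$ are represented by $1$ and $\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)\left(\begin{smallmatrix}1&i\\0&1\end{smallmatrix}\right)$, $0\le i<p$. Since $z^{-k}f(-1/z)=p^{-k}f^*(z/p)$ and $\sum_{i}f^*((z+i)/p)=p\,f^*|U$, the sum of the translates of $f$ is the level one form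
\begin{equation}\label{eq:trace}
\mathrm{Tr}(f)=f+p^{1-k}f^*|U,\qquad\text{and}\qquad\mathrm{Tr}(f^*)=f^*+p\,f|U .
\end{equation}

The factor $p^{1-k}$ prevents $\mathrm{Tr}(f)$ from being congruent to $f$. To compensate, we multiply $f$ by a form that is congruent to $1$ at $\infty$ and highly divisible by $p$ at $0$. Let
\[
\mathcal E=\bigl(\eta(z)^p/\eta(pz)\bigr)^2=\prod_{n\ge1}\frac{(1-q^n)^{2p}}{(1-q^{pn})^2}\in1+p\mathbb Z[[q]].
\]
From $\eta(-1/z)=\sqrt{z/i}\,\eta(z)$ we get $T(-1/(pz))=(z/i)^p\eta(z)^{2p}\big/\bigl((pz/i)\eta(pz)^2\bigr)$. With \eqref{eq:starrules} this gives $\mathcal E\in M_{p-1}$ and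
\begin{equation}\label{eq:Tstar}
T^*=\pm p^{-1}\mathcal E,\qquad\mathcal E^*=\pm p^pT,\qquad\pm=(-1)^{(p-1)/2}.
\end{equation}

\begin{lemma}\label{lem:lift}
Let $f\in M_k(\mathbb Z_{(p)})$ and $n\ge0$ with $\nu(f^*)\ge k-n$. Then $\bar f\in L_{k+n(p-1)}$. In particular, if $\nu(f^*)\ge1$, then $\bar f\in L_{v_k}$.
\end{lemma}

\begin{proof}
Let $w=k+n(p-1)$. By \eqref{eq:trace} and \eqref{eq:Tstar}, $\mathrm{Tr}(f\mathcal E^n)-f\mathcal E^n=p^{1-w}\bigl(f^*(\mathcal E^*)^n\bigr)|U$ has valuation at least $1-k-n(p-1)+(k-n)+np=1$. So $\mathrm{Tr}(f\mathcal E^n)$ is a $p$-integral level one form of weight $w$ congruent to $f\mathcal E^n\equiv f$. For the last claim take $n=k-1$.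
\end{proof}

To apply this we need a lower bound for $\nu(f^*)$. By \eqref{eq:Tstar}, $f^*$ need not be $p$-integral in weight $p-1$. Below that weight it is.

\begin{lemma}\label{lem:integral}
Let $2\le k<p-1$ be even and $f\in M_k(\mathbb Z_{(p)})$. Then $\nu(f^*)\ge0$.
\end{lemma}

\begin{proof}
Suppose that $\nu(f^*)=-m$ with $m\ge1$. By \eqref{eq:trace}, $G=\mathrm{Tr}(p^mf^*)=p^mf^*+p^{m+1}f|U$ is a $p$-integral level one form of weight $k$ with $\bar G\neq0$; write $\bar G=\rho(F)$ with $0\ne F\in P_k$. The form $f_1=G(pz)-p^mf$ is $p$-integral with $\bar f_1=\rho(F^p)$, and $f_1^*=G-p^mf^*=p^{m+1}f|U$ has positive valuation. So $\rho(F^p)\in L_{v_k}$ by Lemma~\ref{lem:lift}. Since $F^p$ has degree $kp=v_k+(p-1)$, Lemma~\ref{lem:P}(d),(e) give $A\mid F$. This is impossible because $\deg F=k<p-1=\deg A$.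
\end{proof}

For $k=p-1$ and $f=T$ the argument runs with $m=1$ and $F=\pm A$, and there is no contradiction. Lemma~\ref{lem:integral} already shows that $T\notin D_{p-1}$: by multiplicativity $d^*$ is $p$-integral for all $d\in D_{p-1}$, and $T^*$ is not.

\begin{proposition}\label{prop:low}
Let $2\le k<p-1$ be even. Then $\overline M_k=L_{v_k}\oplus L_k^{(p)}$. For $f\in M_k(\mathbb Z_{(p)})$ we have $\bar f\in L_{v_k}$ if and only if $\nu(f^*)\ge1$.
\end{proposition}

\begin{proof}
Let $f\in M_k(\mathbb Z_{(p)})$. The idea is to subtract a form $G(pz)$ with the same reduction at the cusp $0$. By Lemma~\ref{lem:integral}, $G=\mathrm{Tr}(f^*)=f^*+p\,f|U$ is $p$-integral and congruent to $f^*$. Put $f_1=f-G(pz)$. Then $f_1^*=f^*-G=-p\,f|U$, so $\bar f_1\in L_{v_k}$ by Lemma~\ref{lem:lift}, and $\bar f=\bar f_1+\bar G^p\in L_{v_k}+L_k^{(p)}$. By Lemma~\ref{lem:dimension} with $a=0$, $b=k$, the dimension of $\overline M_k$ is $\dim L_{v_k}+\dim L_k^{(p)}$, so the sum is direct and equal to $\overline M_k$. By directness $\bar f\in L_{v_k}$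 if and only if $\bar G^p=0$, that is, $f^*\equiv0\pmod p$.
\end{proof}

\section{All weights modulo $p$}\label{sec:allweights}

In weights $k\ge p-1$ Lemma~\ref{lem:integral} is not available, and we build $\overline M_k$ from below instead. For every even $k\ge2$ put
\[
\Sigma_k=L_{v_k}+L_k^{(p)}\subseteq L_{kp}.
\]
We show that the spaces $\Sigma_k$ are generated by $\Sigma_2,\Sigma_4,\Sigma_6$ (Lemma~\ref{lem:sigma}), that $\Sigma_k$ is all of $L_{kp}$ once $k\ge p-1$ (Lemma~\ref{lem:frob}), and that the powers of $\overline T$ supply the rest of $L_{u_k}$ (Lemma~\ref{lem:tau}). These three lemmas hold for $p\ge5$.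

A product $P_{v_m}P_{v_{k-m}}$ has degree $v_k-(p-1)$, so in $P_{v_k}$ it accounts only for multiples of $A$. The remaining elements must come from the factors $x^p$ and $y^p$, which are the reductions of $E_4(pz)$ and $E_6(pz)$.

\begin{lemma}\label{lem:sigma}
Let $k\ge8$ be even, and let $m$ run over the even integers with $2\le m\le k-2$. Then
\begin{enumerate}
\item[(a)] $P_{v_k}=x^pP_{v_{k-4}}+y^pP_{v_{k-6}}+AP_{v_k-(p-1)}$;
\item[(b)] $P_{v_k-(p-1)}=\sum_mP_{v_m}P_{v_{k-m}}$;
\item[(c)] $\Sigma_k\subseteq\sum_m\Sigma_m\Sigma_{k-m}$.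
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $v=v_k\ge7p+1$; then $v_{k-4}=v-4p$ and $v_{k-6}=v-6p$. If $x\nmid A$, apply Lemma~\ref{lem:P}(c) to $x^p$ and $A$, noting $v>4p+(p-1)-10$. Otherwise $A=xB$, and $x\nmid B$ since $A$ is squarefree. The only monomial of degree $v$ that is not divisible by $x$, if there is one, is $y^{v/6}$ with $v/6\ge p$. So $P_v=y^pP_{v-6p}+xP_{v-4}$. Lemma~\ref{lem:P}(c) for $x^{p-1}$ and $B$, with $v-4>4(p-1)+(p-5)-10$, gives $P_{v-4}=x^{p-1}P_{v-4p}+BP_{v-(p-1)}$. Multiply by $x$.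

(b) We have $v_m+v_{k-m}=v_k-(p-1)$ and $v_m\ge p+1\ge6$, so Lemma~\ref{lem:P}(b) can be applied. For $p\equiv11,7,5,1\pmod{12}$ let $m_0=2,6,8,12$; then $v_{m_0}=p+1,\ 5p+1,\ 7p+1,\ 11p+1$ is divisible by $12$. So the term $m=m_0$ suffices if $k\ge m_0+2$. This leaves $k=8$ for $p\equiv5$ and $k=8,10,12$ for $p\equiv1\pmod{12}$. In both classes $v_4=3p+1\equiv4\pmod{12}$, so $(\alpha_{v_4},\beta_{v_4})=(1,0)$ and $m=4$ settles $k=8$. Let $p\equiv1\pmod{12}$, so that $v_m\equiv m\pmod{12}$ and $(\alpha,\beta)=(1,0),(0,1),(2,0)$ for $v_4,v_6,v_8$. Then $m=4$ settles $k=10$. For $k=12$ the degree $v_{12}-(p-1)=10p+2=12d$ is divisible by $12$, so $P_{10p+2}=Q_d$, while $P_{v_4}P_{v_8}=x^3Q_{d-1}$ and $P_{v_6}P_{v_6}=y^2Q_{d-1}$. Their sum is $Q_d$.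

(c) Apply $\rho$ to (a) and (b). Since $\rho(x^p)\in L_4^{(p)}$, $\rho(y^p)\in L_6^{(p)}$, $\rho(A)=1$ and $k-6\ge2$, we get $L_{v_k}\subseteq\sum_m\Sigma_m\Sigma_{k-m}$. The space $L_k^{(p)}$ is spanned by the $\rho(x^{ip}y^{jp})$ with $4i+6j=k\ge8$. Here $i+j\ge2$, so a factor $x^p$ or $y^p$ can be split off, and the cofactor lies in $L^{(p)}_{k-4}$ or $L^{(p)}_{k-6}$.
\end{proof}

\begin{lemma}\label{lem:frob}
For even $k\ge p-1$ we have $\Sigma_k=L_{kp}$.
\end{lemma}

\begin{proof}
We must show that the linear map $P_k\to P_{kp}/AP_{kp-(p-1)}$, $F\mapsto F^p$, is onto. Its kernel is $AP_{k-(p-1)}$ by Lemma~\ref{lem:P}(e). So we must show $c(k)=c(kp)$, where for even $w\ge p-1$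
\[
c(w)=\dim P_w-\dim P_{w-(p-1)}=\frac{p-1}{12}-\frac{\alpha_w-\alpha_{w-p+1}}3-\frac{\beta_w-\beta_{w-p+1}}2 .
\]
If $p\equiv1\pmod3$, the difference of the $\alpha$'s is $0$. If $p\equiv2\pmod 3$, it is $-2$ or $1$ according as $3\mid w$ or not, and $3\mid kp$ if and only if $3\mid k$. The difference of the $\beta$'s depends only on $w$ modulo $4$, and $kp-k=k(p-1)$ is a product of two even numbers.
\end{proof}

\begin{lemma}\label{lem:tau}
For $r\ge0$ and even $k\ge(r+1)(p-1)$,
\[
P_{kp+r(p-1)}=\sum_{i=0}^rA^{r-i}\tau^iP_{(k-i(p-1))p}.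
\]
\end{lemma}

\begin{proof}
We use induction on $r$; for $r=0$ both sides are $P_{kp}$. Let $r\ge1$. Then $kp+r(p-1)\ge2p(p-1)>(p-1)+(p^2-1)-10$, so Lemma~\ref{lem:P}(c) for the coprime polynomials $A$ and $\tau$ gives
\[
P_{kp+r(p-1)}=AP_{kp+(r-1)(p-1)}+\tau P_{(k-(p-1))p+(r-1)(p-1)}.
\]
The induction hypothesis applies to $(k,r-1)$ and to $(k-(p-1),r-1)$, since $k-(p-1)\ge r(p-1)$. The first term gives the summands $i=0,\dots,r-1$ and the second gives $i=1,\dots,r$.
\end{proof}

Now we assume $p\ge11$. This is used in two ways: the weights $2,4,6$ are below $p-1$, so that Proposition~\ref{prop:low} starts the induction, and $p-1\ge8$, so that Lemma~\ref{lem:sigma} applies in weight $p-1$.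

\begin{proposition}\label{prop:atp}
Let $p\ge11$. The decomposition \eqref{eq:star} holds for all even $k\ge2$. Modulo $p$ we have $\overline D_k=\overline M_k$ for even $k\ge8$, $k\ne p-1$, while $\overline D_{p-1}=L_{p(p-1)}$ and $\overline M_{p-1}=\overline D_{p-1}\oplus\mathbb F_p\overline T$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:low}, $\Sigma_k=\overline M_k$ for $2\le k<p-1$, in particular for $k=2,4,6$. By Lemma~\ref{lem:sigma}(c) and induction, $\Sigma_k\subseteq\overline D_k\subseteq\overline M_k$ for all $k\ge8$. For $k<p-1$, \eqref{eq:star} is Proposition~\ref{prop:low}, and $\overline M_k=\Sigma_k\subseteq\overline D_k$ if $k\ge8$.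

Let $k=a(p-1)+b$ with $a\ge1$. Lemma~\ref{lem:tau} with $r=a-1$ and Lemma~\ref{lem:frob}, applied to the weights $k-i(p-1)\ge p-1$, give
\begin{equation}\label{eq:Luk}
L_{u_k}=\sum_{i=0}^{a-1}\overline T^{\,i}\,\Sigma_{k-i(p-1)}\subseteq\overline M_k .
\end{equation}
Also $\overline T^{\,a}L_b^{(p)}\subseteq\overline M_k$, and this space has dimension $\dim P_b$. The sum of the two spaces is direct. Indeed, for $F\in P_b$ the polynomial $\tau^aF^p$ has degree $a(p^2-1)+bp=u_k+(p-1)$. If $\rho(\tau^aF^p)\in L_{u_k}$, then $A\mid\tau^aF^p$ by Lemma~\ref{lem:P}(d), so $A\mid F$ by coprimality and Lemma~\ref{lem:P}(e), so $F=0$ since $b<p-1$. Now Lemma~\ref{lem:dimension} gives \eqref{eq:star}.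

Let $k>p-1$. The term $i=0$ of \eqref{eq:Luk} is $\Sigma_k\subseteq\overline D_k$. The other terms and $\overline T^{\,a}L_b^{(p)}$ lie in $\overline T\,\overline M_{k-(p-1)}$, which is contained in $\overline D_k$ because $k-(p-1)\ge2$. So $\overline D_k=\overline M_k$.

Let $k=p-1$. Then \eqref{eq:star} reads $\overline M_{p-1}=L_{p(p-1)}\oplus\mathbb F_p\overline T$, and $L_{p(p-1)}=\Sigma_{p-1}\subseteq\overline D_{p-1}$. Conversely, for even $m$ with $2\le m\le p-3$ we have $\overline M_m\overline M_{p-1-m}=\Sigma_m\Sigma_{p-1-m}\subseteq L_{mp}L_{(p-1-m)p}\subseteq L_{p(p-1)}$.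
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For $p=5,7$ this is Proposition~\ref{prop:small}. Let $p\ge11$. If $k\ge8$ is even and $k\ne p-1$, then $(M_k/D_k)\otimes\mathbb F_\ell=0$ for all primes $\ell$ by Propositions~\ref{prop:away} and~\ref{prop:atp}, so $M_k=D_k$. Let $N=M_{p-1}/D_{p-1}$. As $p-1\ge8$, we have $N\otimes\mathbb F_\ell=0$ for $\ell\ne p$, so $N$ is a finite $p$-group. Moreover $N\otimes\mathbb F_p$ is one-dimensional, spanned by the class of $T$. So $N\neq0$, and the quotient of $N$ by the class of $T$ vanishes modulo every prime, hence is zero.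
\end{proof}

\section{The number of generators}\label{sec:count}

We prove Theorem~\ref{thm:B}. For $p=5,7$ all statements follow from Proposition~\ref{prop:small}, so let $p\ge11$.

\subsection{Weights $2$ and $4$}

We have $D_2=0$, and $M_2$ has rank $g+1$ by \eqref{eq:dim0}. The rank of $M_4$ is $3g+1+\varepsilon_2+\varepsilon_3$, so we must show $\min_\ell\dim\overline D_4=2g+1$, where $\overline D_4=\overline M_2\overline M_2$. For any prime $\ell$, an echelon basis of $\overline M_2\subset\mathbb F_\ell[[q]]$ has orders $o_0<\dots<o_g$. Products of basis elements have the distinct orders $2o_0<o_0+o_1<2o_1<\dots<2o_g$, so $\dim\overline D_4\ge2g+1$. For $\ell=p$, Proposition~\ref{prop:low} gives $\overline M_2=\rho(P_{p+1})$ since $P_2=0$. So $P_{p+1}=x^\alpha y^\beta Q_g$ with $\alpha=\alpha_{p+1}$, $\beta=\beta_{p+1}$, and $\overline D_4=\rho(x^{2\alpha}y^{2\beta}Q_{2g})$ has dimension exactly $2g+1$. This proves (1). The number $g+\varepsilon_2+\varepsilon_3=\frac{p+1}{12}+\frac34\varepsilon_2+\frac23\varepsilon_3$ is positive,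 so weight $4$ does occur.

\subsection{A criterion for order $p$}

Reduction modulo $p$ shows that a $p$-group is cyclic but does not give its order. For the order we divide a relation by $p$. Fix $k$, put $\mathcal M=M_k(\mathbb Z_{(p)})$ and $\mathcal D=D_k\otimes\mathbb Z_{(p)}$, and suppose that $M_k/D_k$ is a nonzero cyclic $p$-group; it equals $\mathcal M/\mathcal D$. Then:
\begin{equation}\label{eq:crit}
\text{if }d\in\mathcal D,\ \bar d=0\text{ and }d/p\notin\mathcal D+p\mathcal M,\text{ then }M_k/D_k\cong\mathbb Z/p .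
\end{equation}
Indeed, $d/p\in\mathcal M$ lies outside the unique maximal subgroup $(\mathcal D+p\mathcal M)/\mathcal D$, so its class generates $\mathcal M/\mathcal D$, and it is killed by $p$. In both applications $d=d_1-d_2$, where $d_1,d_2\in\mathcal D$ have the same reduction at the cusp $\infty$ but $\nu(d_1^*)<\nu(d_2^*)$, and the valuation of $d^*$ shows that $d/p\notin\mathcal D+p\mathcal M$.

\subsection{Weight $p-1$}

Let $k=p-1$. By Theorem~\ref{thm:A}, $\mathcal M=\mathbb Z_{(p)}T+\mathcal D$. By Lemma~\ref{lem:integral} and multiplicativity $\nu(f^*)\ge0$ for $f\in\mathcal D$, and $\nu(T^*)=-1$ by \eqref{eq:Tstar}. So $\nu(f^*)\ge-1$ on $\mathcal M$ and $\nu(f^*)\ge0$ on $\mathcal D+p\mathcal M$. By \eqref{eq:crit} it suffices to find $d\in\mathcal D$ with $\bar d=0$ and $\nu(d^*)=0$, for then $\nu((d/p)^*)=-1$. We write the constant $1$ as a reduction of products in two ways.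

Let $d_1=E_{p-1}(pz)$. It lies in $\mathcal D$, because $E_{p-1}$ is a $\mathbb Z_{(p)}$-combination of monomials $E_4^iE_6^j$ with $4i+6j=p-1\ge10$, hence $i+j\ge2$. We have $\bar d_1=1$ and $d_1^*=E_{p-1}\equiv1$.

On the other hand, $A^{p-1}$ has degree $(p-1)^2=v_{p-1}$. By Lemma~\ref{lem:sigma}(a),(b) with $k=p-1$, the series $1=\rho(A^{p-1})$ is a sum of products
\[
\rho(x^p)\rho(F_1),\qquad\rho(y^p)\rho(F_2),\qquad\rho(G)\rho(G'),
\]
with $F_1\in P_{v_{p-5}}$, $F_2\in P_{v_{p-7}}$, $G\in P_{v_m}$, $G'\in P_{v_{p-1-m}}$, $2\le m\le p-3$. Lift $\rho(x^p)$ and $\rho(y^p)$ to $E_4(pz)$ and $E_6(pz)$, whose images under $*$ are $E_4$ and $E_6$. By Proposition~\ref{prop:low} the other factors lift to $p$-integral forms $f$ of weights $p-5$, $p-7$, $m$, $p-1-m$ with $\nu(f^*)\ge1$. The resulting $d_2\in\mathcal D$ has $\bar d_2=1$ and $\nu(d_2^*)\ge1$. So $d=d_1-d_2$ has $\bar d=0$ and $d^*\equiv1$. Hence $M_{p-1}/D_{p-1}\cong\mathbb Z/p$ and $pT\in D_{p-1}$.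

\subsection{Weight $6$}

By Proposition~\ref{prop:away}, $\dim(M_6/D_6)\otimes\mathbb F_\ell=\varepsilon_3$ for all $\ell\ne p$. So $M_6/D_6$ has rank $\varepsilon_3$ and no $\ell$-torsion for $\ell\ne p$. At $p$, Proposition~\ref{prop:low} gives
\[
\overline M_2=\rho(P_{p+1}),\qquad\overline M_4=\rho(P_{3p+1})\oplus\mathbb F_p\rho(x^p),\qquad\overline M_6=\rho(P_{5p+1})\oplus\mathbb F_p\rho(y^p).
\]
Hence $\overline D_6=\overline M_2\overline M_4=\rho(N)$ with
\[
N=AP_{p+1}P_{3p+1}+x^pP_{p+1}\subseteq P_{5p+1},
\]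
and $\dim\overline M_6/\overline D_6=1+\dim P_{5p+1}/N$. Since $(p+1)+(3p+1)\equiv2\pmod4$, we have $\beta_{p+1}+\beta_{3p+1}=1$. Also $\alpha_{3p+1}=1$.

\emph{The case $p\equiv1\pmod3$.} As $\alpha_{p-1}=0$, the exponents of $x$ in $A$ are multiples of $3$, so $x\mid A$ would imply $x^3\mid A$; hence $x\nmid A$. As $\alpha_{p+1}=2$, we get $P_{p+1}P_{3p+1}=x^3yQ_e$ with $18+12e=4p+2$, and $yQ_e=P_{4p-10}$ because $\alpha_{4p-10}=0$ and $\beta_{4p-10}=1$. Lemma~\ref{lem:P}(c) for $A$ and $x^{p-3}$, with $5p-11>(p-1)+4(p-3)-10$, gives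
\[
N=x^3\bigl(AP_{4p-10}+x^{p-3}P_{p+1}\bigr)=x^3P_{5p-11},
\]
which has codimension $1$ in $P_{5p+1}$ by Lemma~\ref{lem:P}(a). So $\dim(M_6/D_6)\otimes\mathbb F_p=2$, which is the rank $\varepsilon_3$. There is no $p$-torsion, and $M_6/D_6\cong\mathbb Z^2$.

\emph{The case $p\equiv2\pmod3$.} As $\alpha_{p-1}=1$, we have $A=xB$, and $x\nmid B$. As $\alpha_{p+1}=0$, Lemma~\ref{lem:P}(b) gives $P_{p+1}P_{3p+1}=P_{4p+2}$. From $\alpha_{4p+2}=1$ and $\alpha_{5p+1}=2$ we get $P_{4p+2}=xP_{4p-2}$ and $P_{5p+1}=x^2P_{5p-7}$. Lemma~\ref{lem:P}(c) for $B$ and $x^{p-2}$, with $5p-7>(p-5)+4(p-2)-10$, gives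
\[
N=x^2\bigl(BP_{4p-2}+x^{p-2}P_{p+1}\bigr)=x^2P_{5p-7}=P_{5p+1}.
\]
So $\overline D_6=L_{v_6}$ has codimension $1$ in $\overline M_6$. Since $\varepsilon_3=0$, the group $M_6/D_6$ is a nonzero cyclic $p$-group. With $k=6$, Proposition~\ref{prop:low} gives
\[
\mathcal D+p\mathcal M=\{f\in\mathcal M:\bar f\in L_{v_6}\}=\{f\in\mathcal M:\nu(f^*)\ge1\}.
\]
By \eqref{eq:crit} it suffices to find $d\in\mathcal D$ with $\bar d=0$ and $\nu(d^*)=1$.

For this we need the exact valuation of $f^*$ in weight $2$. There are no level one forms of weight $2$, so \eqref{eq:trace} gives $f^*=-p\,f|U$ for $f\in M_2(\mathbb Z_{(p)})$. Thus $f\mapsto p^{-1}f^*$ maps $M_2(\mathbb Z_{(p)})$ to itself, and it is an involution by \eqref{eq:starrules}. An automorphism of $M_2(\mathbb Z_{(p)})$ preserves $pM_2(\mathbb Z_{(p)})$ and its complement, so $\nu(f^*)=1$ whenever $\bar f\ne0$.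

The relation that we need comes from $xB=A$. The polynomial $By$ has degree $p+1$; choose $f_2\in M_2(\mathbb Z_{(p)})$ with $\bar f_2=\rho(By)\ne0$ and let $d_1=f_2E_4(pz)$. Then $d_1^*=f_2^*E_4$ has valuation $1$, and
\[
\bar d_1=\rho(x^pBy)=\rho(Ax^{p-1}y)=\rho(x^{p-1}y),\qquad x^{p-1}y\in P_{4p+2}=P_{p+1}P_{3p+1}.
\]
By Proposition~\ref{prop:low} there is $d_2=\sum_if_{2,i}f_{4,i}$ with $\bar d_2=\bar d_1$, where $f_{2,i}$, $f_{4,i}$ are $p$-integral forms of weights $2$, $4$ with reductions in $L_{v_2}$, $L_{v_4}$. By the same proposition $\nu(f_{2,i}^*)\ge1$ and $\nu(f_{4,i}^*)\ge1$, so $\nu(d_2^*)\ge2$. Then $d=d_1-d_2$ has $\bar d=0$ and $\nu(d^*)=1$, and $M_6/D_6\cong\mathbb Z/p$.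

Together with Theorem~\ref{thm:A} and part (1), this proves part (2) and completes the proof of Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{DS} Diamond and Shurman, \emph{A First Course in Modular Forms}.

\bibitem{Rustom} Nadim Rustom, \emph{Generators and relations of the graded algebra of modular forms}, arXiv:1402.0405 (2014).

\bibitem{Shimura} Shimura, \emph{Introduction to the arithmetic theory of automorphic functions}.

\bibitem{SwD} Swinnerton-Dyer, \emph{On $\ell$-adic representations and congruences for coefficients of modular forms}, 1973.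

\end{thebibliography}
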